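\title{Compact determination of property (V$^*$) in Lipschitz-free spaces}

\begin{abstract}
We prove that, for a complete metric space $M$, the Lipschitz-free space $\mathcal{F}(M)$ has Pe{\l}czy\'nski's property (V$^*$) if and only if $\mathcal{F}(K)$ has it for every compact $K\subset M$. The proof localizes the (V$^*$)-sets themselves. A gliding hump argument with Lipschitz cutoff functions moves a (V$^*$)-set of $\mathcal{F}(M)$, up to $\varepsilon$, into $\mathcal{F}(K)$ for a compact $K$. An extension theorem for Lipschitz maps into $\ell_1$, valid after adding countably many points to $K$ and passing to a subsequence of the coordinates, then shows that the moved set is a (V$^*$)-set of $\mathcal{F}(K')$ for a slightly larger compact set $K'$.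
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Lipschitz-free spaces}
Let $(M,d)$ be a metric space with a base point $0\in M$. The Lipschitz functions $f:M\to\mathbb{R}$ with $f(0)=0$ form a Banach space $\mathrm{Lip}_0(M)$ under the Lipschitz constant $\|f\|_L$. Each $x\in M$ defines an evaluation functional $\delta(x)\in\mathrm{Lip}_0(M)^*$, $\delta(x)(f)=f(x)$, and the \emph{Lipschitz-free space} $\mathcal{F}(M)$ is the closed linear span of $\delta(M)$ in $\mathrm{Lip}_0(M)^*$. Up to linear isometry it does not depend on the base point. We have $\|\delta(x)-\delta(y)\|=d(x,y)$ (test with $f=d(\cdot,y)-d(0,y)$), so $\mathcal{F}(M)$ is a Banach space spanned by an isometric copy of $M$, and its dual is $\mathrm{Lip}_0(M)$. Two examples will serve as test cases.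
\begin{itemize}
\item The \emph{star} $M=\{0,1,2,\dots\}$ with $d(n,0)=1$ and $d(n,m)=2$ for distinct $n,m\ge1$. Here $\|f\|_L=\sup_n|f(n)|$, so $\mathrm{Lip}_0(M)=\ell_\infty$, $\mathcal{F}(M)=\ell_1$ and $\delta(n)=e_n$.
\item The interval $M=[0,1]$. Differentiation identifies $\mathrm{Lip}_0(M)$ with $L_\infty[0,1]$, and $f(x)=\int f'\,\mathbf{1}_{[0,x]}$, so $\mathcal{F}(M)=L_1[0,1]$ and $\delta(x)=\mathbf{1}_{[0,x]}$.
\end{itemize}
For $D\subset M$ we write $\mathcal{F}(D)$ for the closed linear span of $\delta(D)$ in $\mathcal{F}(M)$. Since $\delta(0)=0$, adding $0$ to $D$ changes nothing, and $\mathcal{F}(D)$ is isometrically the free space of the metric space $D\cup\{0\}$ (see Section~\ref{sec:tools}).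

\subsection*{Property (V$^*$)}
Let $X$ be a Banach space. A series $\sum_nx_n^*$ in $X^*$ is \emph{weakly unconditionally Cauchy}, or \emph{wuC}, if $\sum_n|\langle x^{**},x_n^*\rangle|<\infty$ for every $x^{**}\in X^{**}$. A bounded set $A\subset X$ is a \emph{(V$^*$)-set of $X$} if
\[
\lim_{n\to\infty}\ \sup_{x\in A}|\langle x_n^*,x\rangle|=0\qquad\text{for every wuC series }\textstyle\sum_nx_n^*\text{ in }X^*,
\]
and $X$ has \emph{Pe{\l}czy\'nski's property (V$^*$)} if every (V$^*$)-set of $X$ is relatively weakly compact.

A wuC series gives a bounded operator $T:X\to\ell_1$, $Tx=(\langle x_n^*,x\rangle)_n$, and the definition asks that the $n$-th coordinate tend to $0$ uniformly on $T(A)$. The model of a set that fails the test is the unit vector basis of $\ell_1$: the coordinate functionals $e_n^*$ form a wuC series, because $\sum_{n\le N}|\langle x^{**},e_n^*\rangle|=\langle x^{**},\sum_{n\le N}\pm e_n^*\rangle\le\|x^{**}\|$, and $\langle e_n^*,e_n\rangle=1$. To see which sets pass the test, recall the Schur property: weakly Cauchy sequences in $\ell_1$ converge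 in norm. If $A$ is relatively weakly compact, or is the range of a weakly Cauchy sequence, then every sequence in $T(A)$ has a weakly Cauchy subsequence (in the first case by the Eberlein--\v{S}mulian theorem). So $T(A)$ is relatively norm compact, its tails $\sum_{i\ge n}|y_i|$ are uniformly small, and $A$ is a (V$^*$)-set. Thus property (V$^*$) says that operators into $\ell_1$ detect every failure of weak compactness in $X$.

Two consequences place the property. A space with (V$^*$) is weakly sequentially complete, since a weakly Cauchy sequence is a (V$^*$)-set and hence has a weak cluster point, which is its weak limit. And it contains no copy of $c_0$: the terms of a wuC series in $c_0^*=\ell_1$ are weakly null, hence norm null, so the unit ball of $c_0$ is a (V$^*$)-set that is not weakly compact, while (V$^*$) passes to closed subspaces (Lemma~\ref{lem:basic}(b)).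

\subsection*{Compact determination}
A property $P$ of Banach spaces is \emph{compactly determined for Lipschitz-free spaces} if, for every complete metric space $M$, the space $\mathcal{F}(M)$ has $P$ as soon as $\mathcal{F}(K)$ has $P$ for every compact $K\subset M$. Weak sequential completeness and not containing $c_0$ are known to be compactly determined. Since (V$^*$) implies both, one is led to the following question, which comes from \cite{APQ}: \emph{is property (V$^*$) compactly determined for Lipschitz-free spaces?}

One would guess that it is. Infinitely many pieces of $M$ that are far apart behave like the points of the star: functions living on different pieces form a wuC series, so a (V$^*$)-set cannot charge infinitely many of them and should essentially live on a compact set. The guess is correct.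

\begin{theorem}\label{thm:main}
Let $M$ be a complete metric space. Then $\mathcal{F}(M)$ has property \textup{(V$^*$)} if and only if $\mathcal{F}(K)$ has property \textup{(V$^*$)} for every compact $K\subset M$.
\end{theorem}

For example, if $\inf_{x\ne y}d(x,y)>0$, then $M$ is complete and its compact subsets are finite. The spaces $\mathcal{F}(K)$ are then finite-dimensional, so $\mathcal{F}(M)$ has (V$^*$).

The heuristic above can be made precise (Theorem~\ref{thm:A}), but it is only half of the proof. It produces a set $A'\subset\mathcal{F}(K)$ that passes the test for all wuC series in $\mathrm{Lip}_0(M)$, whereas the hypothesis on $\mathcal{F}(K)$ concerns sets that pass the test for all wuC series in $\mathrm{Lip}_0(K)$. A wuC series in $\mathrm{Lip}_0(K)$ is the same thing as a Lipschitz map $K\to\ell_1$ vanishing at $0$ (Lemma~\ref{lem:ell1}). Real-valued Lipschitz functions extend from $K$ to $M$, but extending the coordinates one at a time gives no control of the $\ell_1$-norm. The second half of the proof (Theorem~\ref{thm:B}) uses two freedoms: the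 definition of a (V$^*$)-set allows us to keep only a subsequence of the coordinates, and the hypothesis of Theorem~\ref{thm:main} allows us to enlarge $K$ to a compact set $K'$. Together the two halves describe the (V$^*$)-sets of $\mathcal{F}(M)$ through those of the spaces $\mathcal{F}(K')$.

\begin{theorem}\label{thm:local}
Let $M$ be a complete metric space and $A\subset\mathcal{F}(M)$ a bounded set. The following are equivalent:
\begin{itemize}
\item[\textup{(i)}] $A$ is a \textup{(V$^*$)}-set of $\mathcal{F}(M)$;
\item[\textup{(ii)}] for every $\varepsilon>0$ there are a compact $K'\subset M$ with $0\in K'$ and a \textup{(V$^*$)}-set $A'$ of $\mathcal{F}(K')$ with $A\subset A'+\varepsilon B_{\mathcal{F}(M)}$.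
\end{itemize}
\end{theorem}

Both theorems are deduced in Section~\ref{sec:final}, together with versions of Theorem~\ref{thm:main} for weak precompactness and norm compactness.

\section{Series, maps into $\ell_1$, and cutoff operators}\label{sec:tools}

Throughout, $B_X$ is the closed unit ball of $X$, $B(0,R)$ is the closed ball of $M$, and $[E]_s=\{x\in M:d(x,E)\le s\}$, a closed set.

\subsection*{Standard facts on free spaces}
The duality $\mathcal{F}(M)^*=\mathrm{Lip}_0(M)$ is given by $\langle f,\gamma\rangle=\gamma(f)$, so that $\langle f,\delta(x)\rangle=f(x)$. We use three facts.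
\begin{itemize}
\item[(F1)] If $\|f_r\|_L$ stays bounded and $f_r\to f$ pointwise, then $\langle f_r,\gamma\rangle\to\langle f,\gamma\rangle$ for all $\gamma\in\mathcal{F}(M)$. This holds on the span of $\delta(M)$, which is dense.
\item[(F2)] Let $0\in D\subset M$. An $L$-Lipschitz $f:D\to\mathbb{R}$ has the $L$-Lipschitz extension $x\mapsto\inf_{y\in D}(f(y)+L\,d(x,y))$ to $M$ (McShane's formula). Hence a finite combination of the $\delta(x)$, $x\in D$, has the same norm whether it is tested on $\mathrm{Lip}_0(D)$ or on $\mathrm{Lip}_0(M)$. So $\mathcal{F}(D)$ is the free space of $D$, $\mathcal{F}(D)^*=\mathrm{Lip}_0(D)$, and for $\gamma\in\mathcal{F}(D)$ the value $\langle f,\gamma\rangle$ depends only on $f|_D$.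
\item[(F3)] By the Hahn--Banach theorem, $\gamma\in\mathcal{F}(D)$ if and only if $\langle f,\gamma\rangle=0$ for every $f\in\mathrm{Lip}_0(M)$ that vanishes on $D$.
\end{itemize}

\subsection*{A quantitative form of the definition}
For a sequence in $X^*$ put
\[
\|(x_n^*)\|_{wuC}=\sup\Big\{\sum_n|\langle x^{**},x_n^*\rangle|:x^{**}\in B_{X^{**}}\Big\}.
\]
This number is finite if and only if $\sum_nx_n^*$ is wuC, by the closed graph theorem applied to $x^{**}\mapsto(\langle x^{**},x_n^*\rangle)_n\in\ell_1$, and it dominates each $\|x_n^*\|$. For bounded $A\subset X$ put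
\[
v_X(A)=\sup\Big\{\limsup_n\ \sup_{x\in A}|\langle x_n^*,x\rangle|:\|(x_n^*)\|_{wuC}\le1\Big\}.
\]

\begin{lemma}\label{lem:basic}
Let $A,A'\subset X$ be bounded.
\begin{itemize}
\item[\textup{(a)}] $A$ is a \textup{(V$^*$)}-set of $X$ if and only if $v_X(A)=0$.
\item[\textup{(b)}] If $A$ is a \textup{(V$^*$)}-set of $X$ and $T:X\to Y$ is a bounded operator, then $T(A)$ is a \textup{(V$^*$)}-set of $Y$. In particular, a \textup{(V$^*$)}-set of a closed subspace of $Y$ is a \textup{(V$^*$)}-set of $Y$, and property \textup{(V$^*$)} passes to closed subspaces.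
\item[\textup{(c)}] If $A\subset A'+\varepsilon B_X$, then $v_X(A)\le v_X(A')+\varepsilon$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Every wuC series is a multiple of one with $\|(x_n^*)\|_{wuC}\le1$.

(b) If $\sum_ny_n^*$ is wuC in $Y^*$, then $\sum_n|\langle x^{**},T^*y_n^*\rangle|=\sum_n|\langle T^{**}x^{**},y_n^*\rangle|<\infty$, so $\sum_nT^*y_n^*$ is wuC, and $\sup_{T(A)}|y_n^*|=\sup_A|T^*y_n^*|\to0$. For the last claims take the inclusion map and recall that a closed subspace is weakly closed and carries the induced weak topology.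

(c) If $\|(x_n^*)\|_{wuC}\le1$, then $\|x_n^*\|\le1$, so $\sup_A|x_n^*|\le\sup_{A'}|x_n^*|+\varepsilon$.
\end{proof}

In a free space, wuC series have a purely metric description.

\begin{lemma}\label{lem:ell1}
Let $f_n\in\mathrm{Lip}_0(M)$ and $L\ge0$. Then $\|(f_n)\|_{wuC}\le L$ if and only if $f=(f_n)_n$ is an $L$-Lipschitz map $M\to\ell_1$.
\end{lemma}

\begin{proof}
Let $\|(f_n)\|_{wuC}\le L$. For $x\ne y$ the element $(\delta(x)-\delta(y))/d(x,y)$ has norm one, so $\sum_n|f_n(x)-f_n(y)|\le L\,d(x,y)$; the case $y=0$ shows that $f(x)\in\ell_1$. Conversely, let $f$ be $L$-Lipschitz into $\ell_1$. For a finite set $F$ of indices and signs $\epsilon_n$, the function $\sum_{n\in F}\epsilon_nf_n$ is $L$-Lipschitz. Given $\psi\in\mathrm{Lip}_0(M)^*$, choose the signs with $\sum_{n\in F}|\langle\psi,f_n\rangle|=\langle\psi,\sum_{n\in F}\epsilon_nf_n\rangle$; the right side is at most $L\|\psi\|$.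
\end{proof}

Consequently, for bounded $A\subset\mathcal{F}(M)$,
\begin{equation}\label{eq:v}
v_{\mathcal{F}(M)}(A)=\sup\Big\{\limsup_n\ \sup_{a\in A}|\langle f_n,a\rangle|:\ f=(f_n):M\to\ell_1\text{ is $1$-Lipschitz},\ f(0)=0\Big\}.
\end{equation}
The simplest supply of such maps is disjointness.

\begin{lemma}\label{lem:disjoint}
If $h_n\in\mathrm{Lip}_0(M)$, $\|h_n\|_L\le L$ and the sets $\{h_n\ne0\}$ are pairwise disjoint, then $\sum_nh_n$ is wuC.
\end{lemma}

\begin{proof}
For $x,y\in M$ at most two indices $n$ have $h_n(x)\ne0$ or $h_n(y)\ne0$. So $(h_n)_n$ is a $2L$-Lipschitz map into $\ell_1$, and Lemma~\ref{lem:ell1} applies.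
\end{proof}

\subsection*{Cutoff operators}
In $\ell_1$ one localizes a vector by keeping some of its coordinates. In $\mathcal{F}(M)$ the substitute is the preadjoint of multiplication by a Lipschitz function $\psi$. Its norm involves the radius of the support of $\psi$, because a function with $\|f\|_L\le1$ may be as large as $R$ on $B(0,R)$.

\begin{lemma}\label{lem:mult}
Let $\psi:M\to[0,1]$ be Lipschitz with constant $\|\psi\|_L$ and vanish outside $B(0,R)$. Then $\|\psi f\|_L\le(1+R\|\psi\|_L)\|f\|_L$ for $f\in\mathrm{Lip}_0(M)$. There is a bounded operator $S_\psi$ on $\mathcal{F}(M)$ with $S_\psi\delta(x)=\psi(x)\delta(x)$, $\langle f,S_\psi\gamma\rangle=\langle\psi f,\gamma\rangle$ and $\|S_\psi\|\le1+R\|\psi\|_L$. If $\psi$ vanishes outside $C$, then $S_\psi\mathcal{F}(D)\subset\mathcal{F}(C\cap D)$ for every $D\subset M$.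
\end{lemma}

\begin{proof}
If $x,y\notin B(0,R)$, then $\psi f$ vanishes at both points. Otherwise we may assume $x\in B(0,R)$, so that $|f(x)|\le R\|f\|_L$ and
\[
|\psi(x)f(x)-\psi(y)f(y)|\le|f(x)|\,|\psi(x)-\psi(y)|+\psi(y)|f(x)-f(y)|\le(R\|\psi\|_L+1)\|f\|_L\,d(x,y).
\]
For finite sums, $\langle f,\sum_ic_i\psi(x_i)\delta(x_i)\rangle=\langle\psi f,\sum_ic_i\delta(x_i)\rangle$, hence $\|\sum_ic_i\psi(x_i)\delta(x_i)\|\le(1+R\|\psi\|_L)\|\sum_ic_i\delta(x_i)\|$. So $S_\psi$ is well defined and bounded on the span of $\delta(M)$ and extends by density. The duality formula and the last inclusion hold on finite sums and pass to closures.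
\end{proof}

One family of cutoff functions suffices. For nonempty $E\subset M$ and $s>0$ let
\[
\varphi_{E,s}=\max\big(0,\min(1,\,2-d(\cdot,E)/s)\big).
\]
It is $\frac1s$-Lipschitz, equals $1$ on $[E]_s$, and vanishes where $d(\cdot,E)\ge2s$. If $E\subset B(0,R)$ with $R\ge0$, it vanishes outside $B(0,R+2s)$, so by Lemma~\ref{lem:mult}
\begin{equation}\label{eq:cutoff}
\|S_{\varphi_{E,s}}\|\le3+\frac Rs\qquad\text{and}\qquad\|\varphi_{E,s}f\|_L\le\Big(3+\frac Rs\Big)\|f\|_L .
\end{equation}
The bound does not depend on $E$ beyond the radius $R$. We write $\chi_s=\varphi_{\{0\},s}$; here the bound is $3$. Moreover $S_{\chi_s}\gamma\to\gamma$ as $s\to\infty$ for every $\gamma\in\mathcal{F}(M)$, since $S_{\chi_s}\gamma=\gamma$ for finitely supported $\gamma$ and large $s$, and the norms are uniformly bounded.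

\section{Moving a (V$^*$)-set onto a compact set}\label{sec:A}

\begin{theorem}\label{thm:A}
Let $M$ be complete, $A\subset\mathcal{F}(M)$ a \textup{(V$^*$)}-set and $\varepsilon>0$. There are a compact $K\subset M$ with $0\in K$ and a \textup{(V$^*$)}-set $A'$ of $\mathcal{F}(M)$ with $A'\subset\mathcal{F}(K)$ and $A\subset A'+\varepsilon B_{\mathcal{F}(M)}$.
\end{theorem}

\begin{example}\label{ex:star}
Let $M$ be the star, so that $\mathcal{F}(M)=\ell_1$. We claim that $\sup_{a\in A}\sum_{i>N}|a(i)|\le\varepsilon$ for some $N$; then $K=\{0,1,\dots,N\}$ and the truncation $A'$ of $A$ satisfy the theorem. If the claim fails, we find $N_1<N_2<\cdots$ and $a_n\in A$ with $\sum_{N_n<i\le N_{n+1}}|a_n(i)|>\varepsilon$. Let $h_n(i)=\operatorname{sign}a_n(i)$ for $N_n<i\le N_{n+1}$ and $h_n(i)=0$ otherwise. The $h_n$ have norm at most $1$ and disjoint supports, so $\sum_nh_n$ is wuC by Lemma~\ref{lem:disjoint}, and $\langle h_n,a_n\rangle>\varepsilon$. This contradicts that $A$ is a (V$^*$)-set.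
\end{example}

In general we run this argument with the operators $S_{\varphi_{E,s}}$ in place of truncations. It gives, for each scale $s$, a finite set $E$ such that $A$ essentially lives on $[E]_{2s}$, and intersecting these neighborhoods as $s\to0$ produces a totally bounded set. The functions $h_n$ must have uniformly bounded Lipschitz constants, and the bound \eqref{eq:cutoff} is uniform only for sets $E$ in a fixed ball. So we first confine $A$ to a ball, using the cutoffs $\chi_R$, for which the bound is $3$ at every scale.

\begin{lemma}\label{lem:ball}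
Let $A$ be a \textup{(V$^*$)}-set of $\mathcal{F}(M)$ and $\varepsilon>0$. There is $R>0$ with $\|a-S_{\chi_R}a\|\le\varepsilon$ for all $a\in A$.
\end{lemma}

\begin{proof}
Suppose not, and put $R_1=1$. Given $R_n$, choose $a_n\in A$ and $f_n$ with $\|f_n\|_L\le1$ and $\langle f_n,a_n-S_{\chi_{R_n}}a_n\rangle>\varepsilon$. Since $S_{\chi_s}\gamma\to\gamma$, there is $R_n'\ge R_n$ with $\langle f_n,S_{\chi_{R_n'}}(a_n-S_{\chi_{R_n}}a_n)\rangle>\varepsilon$. Set $R_{n+1}=2R_n'$ and $h_n=\chi_{R_n'}(1-\chi_{R_n})f_n$. The last inequality reads $\langle h_n,a_n\rangle>\varepsilon$. By \eqref{eq:cutoff}, $\|(1-\chi_{R_n})f_n\|_L\le1+3$ and $\|h_n\|_L\le3\cdot4=12$. The set $\{h_n\ne0\}$ lies in the annulus $\{R_n<d(\cdot,0)<R_{n+1}\}$, and these annuli are pairwise disjoint. By Lemma~\ref{lem:disjoint}, $\sum_nh_n$ is wuC, which contradicts that $A$ is a (V$^*$)-set.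
\end{proof}

\begin{lemma}\label{lem:net}
Let $C\subset M$ be bounded with $0\in C$, let $A\subset\mathcal{F}(C)$ be a \textup{(V$^*$)}-set of $\mathcal{F}(M)$, and let $s,\varepsilon>0$. There is a finite set $E$ with $0\in E\subset C$ and $\|a-S_{\varphi_{E,s}}a\|\le\varepsilon$ for all $a\in A$.
\end{lemma}

\begin{proof}
Let $C\subset B(0,R)$ and $N_\sigma=3+R/\sigma$ for $\sigma>0$; this is the bound \eqref{eq:cutoff} for every nonempty $E\subset C$ at scale $\sigma$. Put $L=N_{s/2}(1+N_s)$. Suppose that no $E$ works. We construct finite sets $\{0\}=E_0\subset E_1\subset\cdots\subset C$.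

Given $E_{n-1}$, pick $a_n\in A$ and $f_n$ with $\|f_n\|_L\le1$ and $\langle f_n,a_n-S_{\varphi_{E_{n-1},s}}a_n\rangle>\varepsilon$. This says $\langle u_n,a_n\rangle>\varepsilon$ for $u_n=(1-\varphi_{E_{n-1},s})f_n$. The function $u_n$ vanishes on $[E_{n-1}]_s$, and $\|u_n\|_L\le1+N_s\le L$. It remains to cut $u_n$ down to a neighborhood of a finite set without losing much of the pairing with $a_n$. Choose a finite $P_n\subset C$ and $a_n'$ in the span of $\delta(P_n)$ with $\|a_n-a_n'\|\le\varepsilon/(4L)$. Let $E_n=E_{n-1}\cup P_n$ and $h_n=\varphi_{E_n,s/2}\,u_n$. Then $\|h_n\|_L\le L$ and $h_n=u_n$ on $P_n$, so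
\[
\langle h_n,a_n\rangle\ge\langle h_n,a_n'\rangle-\tfrac\varepsilon4=\langle u_n,a_n'\rangle-\tfrac\varepsilon4\ge\langle u_n,a_n\rangle-\tfrac\varepsilon2>\tfrac\varepsilon2 .
\]
Finally $\{h_n\ne0\}\subset[E_n]_s\setminus[E_{n-1}]_s$, and these sets are pairwise disjoint because the sets $[E_n]_s$ increase. Lemma~\ref{lem:disjoint} gives a contradiction.
\end{proof}

We now iterate Lemma~\ref{lem:net} at the scales $2^{-k}$. The norms of the cutoff operators grow as the scale shrinks, so the errors would be amplified if all cutoffs were chosen for $A$ and then composed. We therefore choose the $k$-th cutoff for the image of $A$ under the previous ones, which is again a (V$^*$)-set. The compositions then converge uniformly on $A$, and nothing is needed off $A$.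

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $R$ from Lemma~\ref{lem:ball} for $\varepsilon/2$, and set $T_0=S_{\chi_R}$ and $C_0=B(0,2R)$. Then $T_0A\subset\mathcal{F}(C_0)$ by Lemma~\ref{lem:mult}. Let $k\ge1$, and suppose that a bounded operator $T_{k-1}$ and a closed bounded set $C_{k-1}\ni0$ are given with $T_{k-1}A\subset\mathcal{F}(C_{k-1})$. By Lemma~\ref{lem:basic}(b), $T_{k-1}A$ is a (V$^*$)-set of $\mathcal{F}(M)$. Apply Lemma~\ref{lem:net} to it with scale $2^{-k}$ and error $\varepsilon2^{-k-1}$ to get a finite $E_k\ni0$, and put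
\[
T_k=S_{\varphi_{E_k,2^{-k}}}T_{k-1},\qquad C_k=C_{k-1}\cap[E_k]_{2^{1-k}}.
\]
Then $C_k$ is closed, $0\in C_k$, $T_kA\subset\mathcal{F}(C_k)$ by Lemma~\ref{lem:mult}, and $\|T_ka-T_{k-1}a\|\le\varepsilon2^{-k-1}$ for $a\in A$. Hence $Ta=\lim_kT_ka$ exists for $a\in A$, with
\[
\|Ta-T_ka\|\le\varepsilon2^{-k-1},\qquad\|Ta-a\|\le\tfrac\varepsilon2+\tfrac\varepsilon2=\varepsilon .
\]
Let $A'=\{Ta:a\in A\}$. It is bounded and $A\subset A'+\varepsilon B_{\mathcal{F}(M)}$. Since $A'\subset T_kA+\varepsilon2^{-k-1}B_{\mathcal{F}(M)}$, Lemma~\ref{lem:basic} gives $v_{\mathcal{F}(M)}(A')\le\varepsilon2^{-k-1}$ for all $k$, so $A'$ is a (V$^*$)-set of $\mathcal{F}(M)$.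

Let $K=\bigcap_kC_k\ni0$. It is closed, and it is totally bounded because $K\subset[E_k]_{2^{1-k}}$ for all $k\ge1$. As $M$ is complete, $K$ is compact. For $j\ge k$ we have $T_ja\in\mathcal{F}(C_j)\subset\mathcal{F}(C_k)$, so $Ta\in\mathcal{F}(C_k)$ for every $k$. It remains to pass from $\bigcap_k\mathcal{F}(C_k)$ to $\mathcal{F}(K)$. For this we show that the sets $C_k$ shrink to $K$ uniformly.

\emph{For every $r>0$ there is $k$ with $C_k\subset[K]_r$.} Otherwise there are $x_k\in C_k$ with $d(x_k,K)>r$ for all $k$. For each $j\ge1$ the points $x_k$, $k\ge j$, lie in $[E_j]_{2^{1-j}}$, so $\{x_k\}$ is totally bounded. By completeness a subsequence converges, and its limit lies in every closed set $C_j$, hence in $K$. This contradicts $d(x_k,K)>r$.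

Now let $\|f\|_L\le1$ and $f|_K=0$, so that $|f|\le d(\cdot,K)$. For $r>0$ the function $f_r=\operatorname{sign}(f)\max(|f|-r,0)$ is $1$-Lipschitz and vanishes on $[K]_r$, hence on some $C_k$. Therefore $\langle f_r,Ta\rangle=0$. As $r\to0$, $f_r\to f$ pointwise, so $\langle f,Ta\rangle=0$ by (F1). By (F3), $Ta\in\mathcal{F}(K)$.
\end{proof}

\begin{remark}\label{rem:complete}
Completeness entered only in the last two steps, and Theorem~\ref{thm:A} fails without it. Let $M=\mathbb{Q}\cap[0,1]$. Lipschitz functions on $M$ extend uniquely to $[0,1]$, so again $\mathcal{F}(M)=L_1[0,1]$ with $\delta(x)=\mathbf{1}_{[0,x]}$. The functions $r_n(t)=\operatorname{sign}\sin(2^n\pi t)$ are orthonormal in $L_2$, hence weakly null in $L_1$, and so form a (V$^*$)-set. A compact $K\subset M$ is countable, so $[0,1]\setminus K$ is a disjoint union of intervals of total length $1$, and the elements of $\mathcal{F}(K)$ are constant on each of them. On such an interval $I$, the function $r_n$ takes each of the values $\pm1$ on a set of measure at least $|I|/2-2^{-n}$, since it has period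 $2^{1-n}$. As $|1-c|+|1+c|\ge2$, we get $\int_I|r_n-c|\ge|I|-2^{1-n}$ for every constant $c$. Summing over finitely many intervals gives $\liminf_n\operatorname{dist}(r_n,\mathcal{F}(K))\ge1$, so the conclusion fails for $\varepsilon<1$.
\end{remark}

\section{Extending maps into $\ell_1$ along a subsequence}\label{sec:B}

In this section $M$ need not be complete.

\begin{theorem}\label{thm:B}
Let $M$ be a metric space, $K\subset M$ compact with $0\in K$, and $\theta>0$. There is a compact set $K'$ with $K\subset K'\subset[K]_\theta$ and $K'\setminus K$ countable such that: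
\begin{itemize}
\item[\textup{(1)}] for every $1$-Lipschitz $f=(f_n):K'\to\ell_1$ with $f(0)=0$ and every $\varepsilon>0$ there are a subsequence $(f_{n_j})_j$ and a $(1+\varepsilon)$-Lipschitz $G=(G_j):M\to\ell_1$ with $G(0)=0$ and $G_j|_K=f_{n_j}|_K$ for all $j$;
\item[\textup{(2)}] $v_{\mathcal{F}(K')}(A)=v_{\mathcal{F}(M)}(A)$ for every bounded $A\subset\mathcal{F}(K)$. In particular, such an $A$ is a \textup{(V$^*$)}-set of $\mathcal{F}(K')$ if and only if it is a \textup{(V$^*$)}-set of $\mathcal{F}(M)$.
\end{itemize}
\end{theorem}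

In (1) the map $f$ is given on $K'$, but $G$ has to agree with it only on $K$. The points of $K'\setminus K$ act as witnesses: that $f$ is $1$-Lipschitz on them certifies that $f|_K$ can be extended. We write $\rho(x)=d(x,K)$, and $\ell_1^m$ for the span of the first $m$ unit vectors of $\ell_1$.

\subsection*{Two examples}
The first example shows what the subsequence achieves, the second why witnesses are needed.

\begin{example}\label{ex:isolated}
Suppose that $\rho\ge r>0$ on $M\setminus K$. Then (1) holds with $K'=K$ and $\varepsilon=0$. Indeed $f(K)$ is a compact subset of $\ell_1$, so there is $N$ with $\sum_{n\ge N}|f_n(z)|\le r$ for all $z\in K$. Let $G=(f_N,f_{N+1},\dots)$ on $K$ and $G=0$ off $K$. For $x\notin K$ and $z\in K$ we have $\|G(x)-G(z)\|=\|G(z)\|\le r\le d(x,z)$. Thus, seen from distance $r$, a tail of size at most $r$ may be replaced by $0$.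
\end{example}

\begin{example}\label{ex:tree}
The vectors $v_0=0$, $v_1=e_1+e_2$, $v_2=e_1+e_3$, $v_3=e_2+e_3$ have mutual distances $2$ in $\ell_1^3$. Each coordinate equals $1$ for two of them and $0$ for the other two, so for every $y\in\ell_1^3$
\[
\sum_{i=0}^3\|y-v_i\|=\sum_{j=1}^3\big(2|y_j|+2|y_j-1|\big)\ge6,
\]
and some $v_i$ is at distance at least $\frac32$ from $y$. We plant this obstruction in every triple of coordinates. Enumerate the three-element sets $T$ of positive integers and choose $r_T>0$ tending to $0$ along the enumeration. Let $M$ be the vertex set, with the path metric, of the tree in which for each $T$ a vertex $p_T$ is joined to the root $0$ and to three leaves $a_T^1,a_T^2,a_T^3$ by edges of length $r_T$. The root and the leaves form a compact set $K$. Put $f(0)=0$ and, for $T=\{i<j<k\}$,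
\[
f(a_T^1)=r_T(e_i+e_j),\qquad f(a_T^2)=r_T(e_i+e_k),\qquad f(a_T^3)=r_T(e_j+e_k).
\]
This map is $1$-Lipschitz on $K$: the four points $0,a_T^1,a_T^2,a_T^3$ and their images both have mutual distances $2r_T$, and for $T\ne T'$ the images of two leaves differ by at most $2r_T+2r_{T'}$, which is their distance. Let $(n_j)$ be any subsequence, $G_j|_K=f_{n_j}|_K$, and $T=\{n_1,n_2,n_3\}$. Then $(G_1,G_2,G_3)$ sends $0,a_T^1,a_T^2,a_T^3$ to $r_Tv_0,\dots,r_Tv_3$, while $p_T$ is at distance $r_T$ from all four points. So the Lipschitz constant of $G$ is at least $\frac32$, and (1) fails with $K'=K$ for $\varepsilon<\frac12$. Putting $p_T$ into $K'$ rules out this behavior of $f$ on the branch $T$.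
\end{example}

\subsection*{The plan}
We apply the principle of Example~\ref{ex:isolated} at every scale. Cover the part of $M\setminus K$ near $K$ by the overlapping shells
\begin{equation}\label{eq:shells}
V_m=\big\{x\in M:2^{-(m+1)^2}\le\rho(x)\le2^{-(m-1)^2}\big\},\qquad\eta_m=2^{-m}\,2^{-(m+1)^2}\qquad(m\ge1),
\end{equation}
some of which may be empty. The number $\eta_m$ is small compared with $\rho$ on $V_m$. Choose the subsequence so sparse that all its coordinates after the $m$-th have total size at most $\eta_m$ on $K$. Seen from $V_m$, the map then takes values in $\ell_1^m$, up to a negligible error. The $1$-Lipschitz maps $K\to\ell_1^m$ vanishing at $0$ form a compact set, and this yields a finite set $F_m\subset V_m$, chosen before $f$ is known, that witnesses approximate extendability to all of $V_m$ (Lemma~\ref{lem:witness}). The extensions on the different shells are then glued by a partition of unity (Lemma~\ref{lem:glue}), and $K'$ is $K$ together with the sets $F_m$.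

\subsection*{Finitely many witnesses for a finite-dimensional target}

\begin{lemma}\label{lem:witness}
Let $V\subset M\setminus K$, $m\ge1$ and $\eta>0$. There is a finite set $F\subset V$ with the following property: for every $1$-Lipschitz $u:K\cup F\to\ell_1^m$ with $u(0)=0$ there is a $1$-Lipschitz $h:K\cup V\to\ell_1^m$ with $\|h(z)-u(z)\|\le\eta$ for all $z\in K$.
\end{lemma}

\begin{proof}
Consider the $1$-Lipschitz maps $u:K\to\ell_1^m$ with $u(0)=0$, with the norm $\|u\|_\infty=\sup_K\|u(\cdot)\|$. For $S\subset V$ let $\mathcal{E}(S)$ be the set of those $u$ that extend to a $1$-Lipschitz map $K\cup S\to\ell_1^m$.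

\emph{For finite $F$, the set $\mathcal{E}(F)$ is compact.} The $1$-Lipschitz maps $K\cup F\to\ell_1^m$ vanishing at $0$ form a closed, bounded and equicontinuous family on a compact space, with values in a finite-dimensional space. The family is compact by the Arzel\`a--Ascoli theorem, and $\mathcal{E}(F)$ is its image under restriction to $K$.

\emph{$\mathcal{E}(V)$ is the intersection of the sets $\mathcal{E}(F)$, $F\subset V$ finite.} An extension to $K\cup V$ restricts to each $K\cup F$. Conversely, let $u$ lie in every $\mathcal{E}(F)$. The product $P=\prod_{x\in V}d(x,0)B_{\ell_1^m}$ is compact by Tychonoff's theorem. For finite $F\subset V$ let $P_F$ be the set of $h\in P$ such that $u$ on $K$ and $h$ on $F$ together form a $1$-Lipschitz map on $K\cup F$. The set $P_F$ is closed, being defined by the inequalities $\|h(x)-h(y)\|\le d(x,y)$ and $\|h(x)-u(z)\|\le d(x,z)$ for $x,y\in F$, $z\in K$. It is nonempty: a $1$-Lipschitz extension of $u$ to $K\cup F$ has norm at most $d(x,0)$ at $x$ because $u(0)=0$, and we put $h=0$ on $V\setminus F$. Also $P_{F\cup F'}\subset P_F\cap P_{F'}$.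 So some $h$ lies in all $P_F$. The Lipschitz condition involves two points at a time, hence $h$ extends $u$ to a $1$-Lipschitz map on $K\cup V$.

Let $U$ be the open set of maps at distance less than $\eta$ from $\mathcal{E}(V)$; note that $0\in\mathcal{E}(V)$. The sets $\mathcal{E}(F)\setminus U$ are compact, satisfy $\mathcal{E}(F\cup F')\setminus U\subset(\mathcal{E}(F)\setminus U)\cap(\mathcal{E}(F')\setminus U)$, and have empty intersection. So $\mathcal{E}(F)\subset U$ for some finite $F$, which is the assertion.
\end{proof}

\subsection*{Gluing across the shells}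
A convex combination of $1$-Lipschitz maps with variable weights picks up an error of the form (variation of the weights)$\times$(difference of the maps). At distance $r$ from $K$ the local extensions differ by a multiple of $r$, since all of them are close to the same map on $K$. So the weights must vary, over a distance $d$, by much less than $d/r$. The function $\log\rho$ varies by about $d/r$. We therefore take weights that are functions of $\log\rho$ with small slope, and this is why the shells \eqref{eq:shells} are longer and longer on the logarithmic scale.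

\begin{lemma}\label{lem:glue}
For every $\varepsilon>0$ there is an integer $q_0\ge1$ such that the following holds for $q\ge q_0$. Put $D_q=\{x\in M:\rho(x)\ge2^{-(q+1)^2}\}$ and $D_m=V_m$ for $m>q$. Let $g:K\to\ell_1$ and $h^m:K\cup D_m\to\ell_1$, $m\ge q$, be $1$-Lipschitz with $\|h^m(z)-g(z)\|\le2\eta_m$ for all $z\in K$. Then $g$ extends to a $(1+\varepsilon)$-Lipschitz map $G:M\to\ell_1$.
\end{lemma}

\begin{proof}
Let $\kappa=\min(\frac12,\frac\varepsilon8)$, so that $1+4\kappa<1+\varepsilon$, and choose $q_0$ such that for $q\ge q_0$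
\begin{equation}\label{eq:q}
\alpha(1+4\kappa)\le1+\varepsilon\quad\text{with }\alpha=1+2^{1-q}\le2,\qquad\frac{16}{(2q+1)\kappa}\le\varepsilon .
\end{equation}
If $m\ge q$, $x\in D_m$ and $z\in K$, then $\eta_m\le2^{-m}\rho(x)\le2^{-q}d(x,z)$, so
\begin{equation}\label{eq:near}
\|h^m(x)-g(z)\|\le\|h^m(x)-h^m(z)\|+\|h^m(z)-g(z)\|\le d(x,z)+2\eta_m\le\alpha\,d(x,z).
\end{equation}

\emph{The weights.} Define $w=(w_m)_{m\ge q}$ on $\mathbb{R}$, with values in $\ell_1(\{q,q+1,\dots\})$, by $w(\lambda)=e_q$ for $\lambda\le q^2$, $w(m^2)=e_m$ for $m\ge q$, and affine interpolation on each $[m^2,(m+1)^2]$. Then $w_m\ge0$, $\sum_mw_m=1$, and at most two weights are nonzero at each point. On $[m^2,(m+1)^2]$, of length $2m+1\ge2q+1$, the map $w$ moves linearly from $e_m$ to $e_{m+1}$, so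
\begin{equation}\label{eq:slope}
\sum_m|w_m(\lambda)-w_m(\mu)|\le\frac{2}{2q+1}|\lambda-\mu|\qquad(\lambda,\mu\in\mathbb{R}).
\end{equation}
For $x\notin K$ let $\lambda(x)=-\log_2\rho(x)$ and write $w_m(x)$ for $w_m(\lambda(x))$. If $w_q(x)>0$ then $\lambda(x)<(q+1)^2$, and if $w_m(x)>0$ with $m>q$ then $(m-1)^2<\lambda(x)<(m+1)^2$. In both cases $x\in D_m$. So we may define
\[
G=g\ \text{ on }K,\qquad G(x)=\sum_{m\ge q}w_m(x)h^m(x)\quad(x\notin K),
\]
where terms with $w_m(x)=0$ are read as $0$.

\emph{Pairs with a point in $K$.} On $K$ the map $G=g$ is $1$-Lipschitz. For $x\notin K$ and $z\in K$, $G(x)-G(z)$ is a convex combination of vectors $h^m(x)-g(z)$ with $x\in D_m$, so \eqref{eq:near} gives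
\begin{equation}\label{eq:toK}
\|G(x)-G(z)\|\le\alpha\,d(x,z)\le(1+\varepsilon)d(x,z).
\end{equation}

Now let $x,y\notin K$ with $\rho(y)\le\rho(x)=:r$, and write $d=d(x,y)$. If $y$ is much closer to $K$ than $x$, the weights at $x$ and $y$ are unrelated, but a detour through $K$ is then almost free. Otherwise the weights are close.

\emph{Case $\rho(y)\le\kappa r$.} Here $d\ge\rho(x)-\rho(y)\ge r/2$. By compactness there is $z\in K$ with $d(y,z)=\rho(y)\le\kappa r$. Then $d(x,z)\le d+\kappa r$, and \eqref{eq:toK} and \eqref{eq:q} give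
\[
\|G(x)-G(y)\|\le\alpha\big(d(x,z)+d(y,z)\big)\le\alpha(d+2\kappa r)\le\alpha(1+4\kappa)d\le(1+\varepsilon)d .
\]

\emph{Case $\rho(y)>\kappa r$.} Take $z\in K$ with $d(x,z)=r$; then $d(y,z)\le r+d$. All the vectors $h^m(x)$, $h^m(y)$ that occur are near $g(z)$, so we center them there. Since $\sum_m(w_m(x)-w_m(y))=0$,
\[
G(x)-G(y)=\sum_m\big[w_m(x)h^m(x)-w_m(y)h^m(y)-(w_m(x)-w_m(y))g(z)\big].
\]
If $x,y\in D_m$, the $m$-th term equals
\[
w_m(x)\big(h^m(x)-h^m(y)\big)+\big(w_m(x)-w_m(y)\big)\big(h^m(y)-g(z)\big).
\]
If exactly one of the two points, call it $p$, lies in $D_m$, then $w_m$ vanishes at the other, and the term equals $(w_m(x)-w_m(y))(h^m(p)-g(z))$. If neither lies in $D_m$, the term is $0$. The vectors $w_m(x)(h^m(x)-h^m(y))$ contribute at most $\sum_mw_m(x)d=d$ in norm. By \eqref{eq:near}, $\|h^m(p)-g(z)\|\le2(r+d)$ for $p\in\{x,y\}\cap D_m$. With \eqref{eq:slope} we obtain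
\[
\|G(x)-G(y)\|\le d+\frac{4(r+d)\,|\lambda(x)-\lambda(y)|}{2q+1}.
\]
From $\log_2t\le(t-1)/\ln2\le2(t-1)$ for $t\ge1$ we get two bounds:
\[
|\lambda(x)-\lambda(y)|=\log_2\frac{\rho(x)}{\rho(y)}\le2\,\frac{\rho(x)-\rho(y)}{\rho(y)}\le\frac{2d}{\kappa r},\qquad|\lambda(x)-\lambda(y)|\le\log_2\frac1\kappa\le\frac2\kappa .
\]
If $d\le r$, use the first bound and $r+d\le2r$; if $d>r$, use the second and $r+d\le2d$. In both cases $(r+d)|\lambda(x)-\lambda(y)|\le4d/\kappa$, so $\|G(x)-G(y)\|\le\big(1+\frac{16}{(2q+1)\kappa}\big)d\le(1+\varepsilon)d$ by \eqref{eq:q}.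
\end{proof}

\begin{remark}
The squares in \eqref{eq:shells} are what makes the constant $1+\varepsilon$. With $m\pm1$ in place of $(m\pm1)^2$ in \eqref{eq:shells} and nodes $m$ in place of $m^2$, the factor in \eqref{eq:slope} becomes $2$, and $\kappa=\frac12$ gives the Lipschitz constant $1+16/\kappa=33$. This would preserve the condition $v=0$, but not the value of $v$.
\end{remark}

\subsection*{Proof of Theorem~\ref{thm:B}}
For $m\ge1$ let $F_m\subset V_m$ be the finite set given by Lemma~\ref{lem:witness} for $V=V_m$, dimension $m$ and $\eta=\eta_m$. Choose $m_0\ge1$ with $2^{-(m_0-1)^2}\le\theta$ and put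
\[
K'=K\cup\bigcup_{m\ge m_0}F_m .
\]
Then $K'\subset[K]_\theta$ and $K'\setminus K$ is countable. To see that $K'$ is compact, take a sequence in $K'$. Either infinitely many of its terms lie in one compact set $K\cup F_{m_0}\cup\dots\cup F_m$, or along a subsequence the terms lie in sets $F_m$ with $m\to\infty$. In the second case their distance to $K$ is at most $2^{-(m-1)^2}\to0$, and a further subsequence converges to a point of $K$.

\medskip
\noindent\emph{Proof of (1).} Let $f$ and $\varepsilon$ be given, and let $q=\max(q_0,m_0)$ with $q_0$ from Lemma~\ref{lem:glue}. Since $f(K)$ is compact in $\ell_1$, the tails $\tau_n=\sup_{z\in K}\sum_{i\ge n}|f_i(z)|$ tend to $0$. Choose $n_{q+1}<n_{q+2}<\cdots$ with $\tau_{n_{m+1}}\le\eta_m$ for all $m\ge q$. Define $g=(g_j)_{j\ge1}:K'\to\ell_1$ by $g_j=0$ for $j\le q$ and $g_j=f_{n_j}$ for $j>q$. Then $g$ is $1$-Lipschitz, $g(0)=0$, and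
\begin{equation}\label{eq:tails}
\sum_{j>m}|g_j(z)|\le\tau_{n_{m+1}}\le\eta_m\qquad(z\in K,\ m\ge q).
\end{equation}
On the outer region $D_q$ we proceed as in Example~\ref{ex:isolated} and put $h^q=0$; by \eqref{eq:tails} with $m=q$, $\|h^q-g\|\le\eta_q$ on $K$. For $m>q$ the truncation $(g_1,\dots,g_m)$ is $1$-Lipschitz on $K\cup F_m\subset K'$ and vanishes at $0$. By the choice of $F_m$ there is a $1$-Lipschitz $h^m:K\cup V_m\to\ell_1^m$ within $\eta_m$ of this truncation on $K$, and \eqref{eq:tails} gives $\|h^m-g\|\le2\eta_m$ on $K$. By Lemma~\ref{lem:glue}, $g|_K$ extends to a $(1+\varepsilon)$-Lipschitz map $M\to\ell_1$, which vanishes at $0\in K$. Deleting its first $q$ coordinates does not increase the Lipschitz constant. The remaining coordinates agree on $K$ with $f_{n_{q+1}},f_{n_{q+2}},\dots$, and renumbering them gives (1).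

\medskip
\noindent\emph{Proof of (2).} We use formula \eqref{eq:v} for $M$ and for $K'$, and (F2): the pairing of a function with $a\in A\subset\mathcal{F}(K)$ depends only on its values on $K$. A $1$-Lipschitz map $M\to\ell_1$ vanishing at $0$ restricts to such a map on $K'$ with the same pairings, so $v_{\mathcal{F}(M)}(A)\le v_{\mathcal{F}(K')}(A)$. Conversely, let $0<c<v_{\mathcal{F}(K')}(A)$. There is a $1$-Lipschitz $f:K'\to\ell_1$ with $f(0)=0$ and $\sup_{a\in A}|\langle f_n,a\rangle|>c$ for infinitely many $n$. Deleting the other coordinates keeps $f$ $1$-Lipschitz, so we may assume that this holds for all $n$. For $\varepsilon>0$ take $G$ from (1). Then $\langle G_j,a\rangle=\langle f_{n_j},a\rangle$ for $a\in A$, and the $1$-Lipschitz map $G/(1+\varepsilon)$ shows that $v_{\mathcal{F}(M)}(A)\ge c/(1+\varepsilon)$. Let $\varepsilon\to0$ and $c\to v_{\mathcal{F}(K')}(A)$. The last sentence of (2) follows from Lemma~\ref{lem:basic}(a). \qed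

\medskip
Compactness of $K$ was used for the uniform smallness of the tails $\tau_n$, for the Arzel\`a--Ascoli theorem, for nearest points in Lemma~\ref{lem:glue}, and for the compactness of $K'$.

\section{Localization and compact determination}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:local}]
(i)$\Rightarrow$(ii). Given $\varepsilon>0$, Theorem~\ref{thm:A} provides a compact $K\ni0$ and a (V$^*$)-set $A'$ of $\mathcal{F}(M)$ with $A'\subset\mathcal{F}(K)$ and $A\subset A'+\varepsilon B_{\mathcal{F}(M)}$. Theorem~\ref{thm:B} with $\theta=1$ provides a compact $K'\supset K$ such that $A'$ is a (V$^*$)-set of $\mathcal{F}(K')$.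

(ii)$\Rightarrow$(i). By Lemma~\ref{lem:basic}(b), $A'$ is a (V$^*$)-set of $\mathcal{F}(M)$, so $v_{\mathcal{F}(M)}(A)\le\varepsilon$ for every $\varepsilon>0$ by parts (a) and (c) of the same lemma.
\end{proof}

To deduce Theorem~\ref{thm:main} we need only that relative weak compactness survives uniform approximation. The same is true of two related properties. Call a bounded set \emph{weakly precompact} if every sequence in it has a weakly Cauchy subsequence. In what follows $\mathcal{P}$ is one of the following properties of bounded sets: relatively weakly compact; weakly precompact; relatively norm compact.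

\begin{lemma}\label{lem:stable}
Let $X$ be a Banach space and $A\subset X$ bounded.
\begin{itemize}
\item[\textup{(a)}] If $A$ lies in a closed subspace $Y$, then $A$ has $\mathcal{P}$ in $Y$ if and only if it has $\mathcal{P}$ in $X$.
\item[\textup{(b)}] If for every $\varepsilon>0$ there is a set $A_\varepsilon\subset X$ with $\mathcal{P}$ and $A\subset A_\varepsilon+\varepsilon B_X$, then $A$ has $\mathcal{P}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The subspace $Y$ is closed in the norm and weak topologies of $X$, and the functionals on $Y$ are exactly the restrictions of functionals on $X$.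

(b) \emph{Weak compactness.} The weak closure $W_\varepsilon$ of $A_\varepsilon$ is weakly compact in $X$, hence weak$^*$ compact in $X^{**}$, and $\varepsilon B_{X^{**}}$ is weak$^*$ compact by the Banach--Alaoglu theorem. So $W_\varepsilon+\varepsilon B_{X^{**}}$ is weak$^*$ compact and contains the weak$^*$ closure $\widetilde A$ of $A$ in $X^{**}$. Thus every point of $\widetilde A$ is within $\varepsilon$ of $X$ for every $\varepsilon>0$, and since $X$ is norm closed in $X^{**}$, $\widetilde A\subset X$. The set $\widetilde A$ is weak$^*$ compact, and on $X$ the weak$^*$ topology of $X^{**}$ is the weak topology.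

\emph{Weak precompactness.} Given $(a_n)\subset A$, choose $a_n^{(k)}\in A_{1/k}$ with $\|a_n-a_n^{(k)}\|\le1/k$. By diagonalization there is a subsequence along which $(a_n^{(k)})_n$ is weakly Cauchy for every $k$. Along it, $\limsup_{n,m}|\langle x^*,a_n-a_m\rangle|\le2\|x^*\|/k$ for every $k$ and every $x^*\in X^*$, so it is weakly Cauchy.

\emph{Norm compactness.} A finite $\varepsilon$-net for $A_\varepsilon$ is a $2\varepsilon$-net for $A$, so $A$ is totally bounded.
\end{proof}

\begin{corollary}\label{cor:P}
Let $M$ be a complete metric space. Every \textup{(V$^*$)}-set of $\mathcal{F}(M)$ has $\mathcal{P}$ if and only if, for each compact $K\subset M$, every \textup{(V$^*$)}-set of $\mathcal{F}(K)$ has $\mathcal{P}$.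
\end{corollary}

\begin{proof}
\emph{Only if.} A (V$^*$)-set of the closed subspace $\mathcal{F}(K)$ is a (V$^*$)-set of $\mathcal{F}(M)$ by Lemma~\ref{lem:basic}(b). It therefore has $\mathcal{P}$ in $\mathcal{F}(M)$, and in $\mathcal{F}(K)$ by Lemma~\ref{lem:stable}(a).

\emph{If.} Let $A$ be a (V$^*$)-set of $\mathcal{F}(M)$ and $\varepsilon>0$. Theorem~\ref{thm:local} gives a compact $K'\ni0$ and a (V$^*$)-set $A_\varepsilon$ of $\mathcal{F}(K')$ with $A\subset A_\varepsilon+\varepsilon B_{\mathcal{F}(M)}$. By hypothesis $A_\varepsilon$ has $\mathcal{P}$ in $\mathcal{F}(K')$, hence in $\mathcal{F}(M)$. Lemma~\ref{lem:stable}(b) shows that $A$ has $\mathcal{P}$.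
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
This is Corollary~\ref{cor:P} with $\mathcal{P}$ equal to relative weak compactness.
\end{proof}

\begin{remark}
If $0\notin K$, one may prefer to read $\mathcal{F}(K)$ as the free space of $K$ with a base point $x_0\in K$. Theorem~\ref{thm:main} and Corollary~\ref{cor:P} hold with this reading as well. The ``if'' part uses only compact sets containing $0$. The ``only if'' part uses only that $\mathcal{F}(K)$ is isometric to a closed subspace of $\mathcal{F}(M)$, which is now the closed span of the vectors $\delta(x)-\delta(x_0)$, $x\in K$, by the extension formula in (F2).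
\end{remark}

\begin{thebibliography}{1}

\bibitem{APQ}
Ram\'on J. Aliaga, Eva Perneck\'a, Alicia Quero,
\emph{Pe{\l}czy\'nski's property (V$^*$) in Lipschitz-free spaces},
arXiv:2411.15107 (2024).

\end{thebibliography}
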